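# When every uncountable set of reals has a dominating Borel image

Throughout, $\omega=\mathbb N=\{0,1,2,\dots\}$, $\forall^\infty n$ means "for all but finitely many $n$", and $\exists^\infty n$ means "for infinitely many $n$". For $z\in2^\omega$, $z|i$ is the restriction of $z$ to its first $i$ coordinates, and for $v\in2^{<\omega}$ we write $[v]=\{x\in2^\omega:v\subset x\}$, a clopen set.

## 1. Sets of fewer than $\mathfrak d$ reals

We are given a set of reals $X$ and infinitely many Borel covers of $X$, each of which contains every point of $X$ in almost all of its members. From each cover we may keep one member. Can the kept members still cover $X$?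

**Definition 1 (covers and selections).** A *Borel cover* of $X\subseteq\mathbb R$ is a family of Borel sets of reals whose union contains $X$; $\mathcal B$ is the collection of all countable Borel covers of $X$. A Borel cover $\mathcal U$ of $X$ is a *$\gamma$-cover* if it is infinite and each $x\in X$ belongs to all but finitely many members of $\mathcal U$; $\mathcal B_\Gamma$ is the collection of all countable Borel $\gamma$-covers of $X$. The set $X$ has *property* $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ if for each sequence $(A_n:n\in\mathbb N)$ of members of $\mathcal B_\Gamma$ there are $b_n\in A_n$ with $\{b_n:n\in\mathbb N\}\in\mathcal B$, that is, with $X\subseteq\bigcup_nb_n$.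

For example, $\{(-k,k):k\ge1\}$ is a $\gamma$-cover of $\mathbb R$. The family $\{(k-1,k+1):k\in\mathbb Z\}$ covers $\mathbb R$ and is infinite, but it is not a $\gamma$-cover, since each point lies in at most two members.

A countable set $X=\{x_0,x_1,\dots\}$ has the property: pick $b_n\in A_n$ with $x_n\in b_n$. The first question is how far beyond countable this goes.

**Definition 2 (domination).** A set $D\subseteq\omega^\omega$ is *dominating* if $\forall h\in\omega^\omega\ \exists g\in D\ \forall^\infty n\ h(n)\le g(n)$. The least size of a dominating set is $\mathfrak d$.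

No countable family $\{g_0,g_1,\dots\}$ is dominating, because $h(n)=1+\max_{k\le n}g_k(n)$ exceeds $g_k(n)$ for all $n\ge k$. So $\aleph_1\le\mathfrak d\le\mathfrak c$.

**Proposition C (ZFC).** If $\aleph_1<\mathfrak d$, every $X\subseteq\mathbb R$ with $|X|=\aleph_1$ has $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$. Hence a positive answer to the question below is consistent (e.g. under MA+$\neg$CH), and any model in which no uncountable set has the property must satisfy $\mathfrak d=\aleph_1$.

*Proof.* Let $\mathcal U_n=\{U^n_k:k\in\omega\}$ be countable Borel $\gamma$-covers of $X$, enumerated without repetition. For $x\in X$ put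
$$F_x(n)=\min\{k:\forall l\ge k\ \ x\in U^n_l\},$$
which exists because $\mathcal U_n$ is a $\gamma$-cover. As $|X|<\mathfrak d$, the family $\{F_x:x\in X\}$ is not dominating, so there is $h$ such that $\exists^\infty n\ F_x(n)<h(n)$ for every $x\in X$. At any such $n$ we have $x\in U^n_{h(n)}$. So $\{U^n_{h(n)}:n\in\omega\}$ covers $X$. Under MA+$\neg$CH we have $\mathfrak d=\mathfrak c>\aleph_1$. $\square$

So if $\mathfrak d>\aleph_1$, uncountable sets with the property come for free. What changes when $\mathfrak d=\aleph_1$? The counting argument then says nothing about any uncountable set. Scheepers and Tsaban ("The combinatorics of Borel covers", arXiv:math/0302322 (2003)) ask: *is there always an uncountable set of reals with property $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$?* That is, does ZFC prove that one exists? The answer is no.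

**Theorem A.** If ZFC is consistent, so is ZFC + "no uncountable $X\subseteq\mathbb R$ has $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$".

**Theorem B.** If ZFC is consistent, there is a model of ZFC with $\mathfrak d=\aleph_1<\mathfrak c=\aleph_2$ in which for every uncountable $X\subseteq\mathbb R$ there is a Borel function $F:\mathbb R\to\omega^\omega$ with $F[X]$ dominating. Moreover, in this model, for every uncountable $X$ there is a sequence of countable $\gamma$-covers of $X$ by $G_\delta$ sets from which no $\mathsf S_1$-selection covers $X$.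

With Proposition C, the existence of an uncountable set with $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ is independent of ZFC.

## 2. Dominating Borel images, and why CH does not help

Let us look for sets without the property. Take $X=\omega^\omega$, realized in $\mathbb R$ as the irrationals. The sets $U^n_k=\{x:x(n)\le k\}$, $k\in\omega$, form a $\gamma$-cover for each $n$. A selection is a function $h$, and the point $x(n)=h(n)+1$ lies in no $U^n_{h(n)}$. So the property fails. The same trick works whenever $X$ can be mapped in a Borel way onto something big enough.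

**Lemma 1.** If $F:\mathbb R\to\omega^\omega$ is Borel and $F[X]$ is dominating, then $X$ does not have $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$.

*Proof.* For all but finitely many $n$ the set $\{F(x)(n):x\in X\}$ is unbounded. Otherwise a function $h$ exceeding the bound at each of infinitely many $n$ would be dominated by no $F(x)$. For each of these $n$ let $U^n_k=\{x:F(x)(n)\le k\}$ and $\mathcal U_n=\{U^n_k:k\in\omega\}$. This is a countable Borel cover of $X$. It is infinite: the sets increase with $k$, and by unboundedness infinitely many of them are distinct. It is a $\gamma$-cover, as $x\in U^n_k$ for all $k\ge F(x)(n)$.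

One selection gives only one good $n$ for each $x$, and we need infinitely many. So partition the set of these $n$ into infinitely many infinite sets $I_l$, $l\in\omega$. If $X$ had the property, we could apply it to $(\mathcal U_n)_{n\in I_l}$ for each $l$. Setting $h(n)=0$ for the finitely many remaining $n$, we would get $h\in\omega^\omega$ such that for every $x\in X$ and every $l$ there is $n\in I_l$ with $F(x)(n)\le h(n)$. Thus $\forall x\in X\ \exists^\infty n\ F(x)(n)<h(n)+1$, so $h+1$ is dominated by no element of $F[X]$, a contradiction. $\square$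

For instance, an uncountable Borel set $X$ never has the property: a Borel isomorphism of $X$ onto $\omega^\omega$, extended by a constant outside $X$, has dominating image.

**Remark (the converse).** If $F[X]$ is not dominating for any Borel $F:\mathbb R\to\omega^\omega$, then $X$ has the property. Given $\gamma$-covers enumerated as in Proposition C, let $F(x)(n)$ be the least $k$ with $x\in\bigcap_{l\ge k}U^n_l$, if there is one, and $0$ otherwise. This $F$ is Borel, it extends $x\mapsto F_x$, and the proof of Proposition C goes through.

The easiest way to get $\mathfrak d=\aleph_1$ is CH. It does not prove Theorem A.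

**Remark (CH gives a positive answer).** Assume CH. List the meager Borel sets as $(M_\alpha)_{\alpha<\omega_1}$ and pick $x_\alpha\notin\bigcup_{\beta<\alpha}(M_\beta\cup\{x_\beta\})$. Then $L=\{x_\alpha:\alpha<\omega_1\}$ is uncountable and meets each meager set in a countable set (a Luzin set). Let $F:\mathbb R\to\omega^\omega$ be Borel. It is continuous on a dense $G_\delta$ set $D$; let $E\subseteq D$ be countable and dense, and choose $h$ with $\exists^\infty n\ F(e)(n)<h(n)$ for all $e\in E$. The set $H=\{x\in D:\exists^\infty n\ F(x)(n)<h(n)\}$ is $G_\delta$ and contains $E$, so it is comeager, and $L\setminus H$ is countable. Choose $h'\ge h$ that also exceeds $F(x)$ infinitely often for each $x\in L\setminus H$. Then $h'$ is dominated by no element of $F[L]$. By the previous remark, $L$ has the property.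

So we need a model in which $\mathfrak d=\aleph_1$ and such sets are destroyed. The plan is: over a model of CH, find a proper $\omega^\omega$-bounding forcing $\mathbb P$ of size $\le\aleph_1$ that adds *one* Borel function mapping *every* uncountable ground-model set onto a family dominating the ground-model functions. Then iterate $\omega_2$ times with countable support. Bounding keeps the ground-model functions dominating to the end, and every set of $\aleph_1$ reals appears before the end, so some later stage handles it.

Recall that a forcing is *$\omega^\omega$-bounding* if every $f\in\omega^\omega$ of the extension satisfies $f\le g$ everywhere for some $g$ in the ground model. A condition $p$ is *$(M,\mathbb P)$-generic* if $D\cap M$ is predense below $p$ for each dense $D\in M$. It is enough to check dense open $D$: replace $D$ by its downward closure $D'$, and note that each element of $D'\cap M$ lies, by elementarity, below an element of $D\cap M$. The forcing is *proper* if for all large $\theta$ and all countable $M\prec H(\theta)$ containing $\mathbb P$ (and, without loss of generality,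 some fixed parameter), every $p_0\in\mathbb P\cap M$ has an $(M,\mathbb P)$-generic extension.

## 3. Functions coded by hits, and where the obvious forcing stops

The generic object is a sequence $y$ whose $i$-th entry is empty or names a number $n\le i$ and a basic open set given by $i$ bits. Let
$$O_i=\{\emptyset\}\cup\{(n,v):n\le i,\ v\in2^i\},\qquad \Omega=\bigcup_l\prod_{i<l}O_i .$$
So $\Omega$ is a finitely branching tree of finite sequences. For $y\in\prod_iO_i$ and $x\in2^\omega$ define
$$f_y(x)(n)=\max\{i:y(i)=(n,x|i)\}\tag{1}$$
if this set is nonempty and finite, and $f_y(x)(n)=0$ otherwise. For each $i$ the set $A_i=\{x:y(i)=(n,x|i)\}$ is clopen (it is some $[v]$ or empty), and for $k\ge1$ we have $\{x:f_y(x)(n)=k\}=A_k\setminus\bigcup_{i>k}A_i$. So $f_y:2^\omega\to\omega^\omega$ is Borel.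

**Definition 3 (hits and avoidance).** Let $s\subseteq t$ with $s\in\Omega$ and $t\in\Omega$ or $t\in\prod_iO_i$. A point $x\in2^\omega$ is *$n$-hit on $(s,t)$ at position $i$* if $|s|\le i<|t|$ and $t(i)=(n,x|i)$; it is *$n$-hit on $(s,t)$* if this holds for some $i$. The pair $(s,t)$ *$j$-avoids* $X\subseteq2^\omega$ if no $x\in X$ is $n$-hit on $(s,t)$ for any $n<j$.

For example, let $t=(\emptyset,\emptyset,\emptyset,(1,010))$. On $(\emptyset,t)$ exactly the points starting with $010$ are $1$-hit, at position $3$. The pair $(\emptyset,t)$ $1$-avoids all of $2^\omega$, and it $2$-avoids $X$ iff no point of $X$ starts with $010$.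

Two facts are used all the time. For $t\in\Omega$, whether $x$ is hit depends only on $x\,|\,|t|$, so the set of tuples of points avoided by $(s,t)$ is clopen. And if $s\subseteq u\subseteq t$, then $(s,t)$ $j$-avoids $X$ iff both $(s,u)$ and $(u,t)$ do.

To make $f_y(x_0)(n)\ge h(n)$, we must $n$-hit $x_0$ at a position $\ge h(n)$ *and then never $n$-hit $x_0$ again*.

*Finite approximations.* Forcing with $\Omega$ itself fails for two reasons. It is a countable atomless forcing, so it adds a Cohen real, and the ground-model functions stop being dominating. Moreover, every $t\in\Omega$ can be extended by $\emptyset$'s and then by $(n,x|i)$ with $i$ as large as we like. So each ground-model $x$ is $n$-hit infinitely often, and $f_y(x)(n)=0$.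

*Trees in which every point can always be hit.* To be bounding we use subtrees of $\Omega$ and fusion. The natural largeness demand is: for every $n$ and $x$, from all nodes far enough up, some extension $n$-hits $x$. The second defect remains: given $x$, $n$, $K$, any condition can be strengthened to one with an $n$-hit of $x$ at a position $\ge K$. So again $f_y(x)(n)=0$ for all ground-model $x$. Conversely, a condition that prevents further $n$-hits of $x_0$ violates the demand at $x=x_0$, and also kills the entries $(n,x|i)$ at position $i$ for every $x$ with $x|i=x_0|i$.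

So conditions must be allowed to *give up* points. At each position $i$ there should be a clopen set $B_i$ of points that are excused from the demand; giving up $x_0$ requires $[x_0|i]\subseteq B_i$ for almost all $i$. Fusion gives up points infinitely often, so the sequences $(B_i)$ must have upper bounds along countable chains. Yet the points excused at almost all positions must be countable in number, or an uncountable $X$ could be exhausted. The next section constructs such sequences.

## 4. A tower of clopen sets with countable lower limits

**Lemma 2 (CH).** There are clopen $B^\alpha_i\subseteq2^\omega$ ($\alpha<\omega_1$, $i<\omega$) with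

* (i) $\alpha<\beta\Rightarrow\forall^\infty i\ B^\alpha_i\subseteq B^\beta_i$;
* (ii) $\forall z\in2^\omega\ \exists\alpha\ \forall^\infty i\ [z|i]\subseteq B^\alpha_i$;
* (iii) for each $\alpha$, $C_\alpha:=\{x:\forall^\infty i\ x\in B^\alpha_i\}$ is countable.

Enumerate $2^\omega=\{z_\alpha:\alpha<\omega_1\}$ without repetition. The finite stages are forced on us: $B^0_i=\emptyset$ and $B^n_i=\bigcup_{k<n}[z_k|i]$, with $C_n=\{z_0,\dots,z_{n-1}\}$. At stage $\omega$ one would diagonalize, $B^\omega_i=B^i_i=\bigcup_{k<i}[z_k|i]$. This can fail. Take a perfect tree $S\subseteq2^{<\omega}$ with one node on level $1$ and at most one splitting node on each level $\ge1$, so it has at most $i$ nodes on level $i\ge1$. Let $z_0,z_1,\dots$ be branches of $S$ such that at each splitting the old $z_k$ goes left and the next new $z_k$ goes right. Then $\{z_k:k<i\}$ passes through every node of $S$ on level $i$, so every branch of $S$ lies in $B^\omega_i$ for all $i\ge1$, and $C_\omega$ is uncountable. The remedy is to keep $B^n$ in use for a very long block of positions before moving to $B^{n+1}$. For this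 to succeed at all limits, the induction must carry more than (i).

*Proof.* For a sequence $\mathbf B=(B_i)$ of clopen sets put
$$Y(\mathbf B;i,i')=\bigcap_{i\le k<i'}B_k,\qquad F(\mathbf B;i)=\bigcap_{k\ge i}B_k,\qquad \liminf\mathbf B=\bigcup_iF(\mathbf B;i).$$
Each $F(\mathbf B;i)$ is closed, and $F(\mathbf B;i)\subseteq F(\mathbf B;i')$ for $i\le i'$. Write $\mathbf B\lhd\mathbf B'$ if

* (a) $\forall^\infty k\ B_k\subseteq B'_k$, and
* (b) $\forall i\ \forall^\infty i'\ \ F(\mathbf B';i')\cap Y(\mathbf B;i,i')\subseteq F(\mathbf B;i)$.

Clause (b) says: a point that has been in $\mathbf B$ from $i$ for a long time and is in $\mathbf B'$ forever after was already in $\mathbf B$ forever. Points new in $\liminf\mathbf B'$ must have left $\mathbf B$ early.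

**Step 1: $\lhd$ is transitive.** This lets us check only neighboring or cofinal pairs later. Let $\mathbf B\lhd\mathbf B'\lhd\mathbf B''$. Clause (a) is clear. For (b) fix $i$, and $i_1\ge i$ with $B_k\subseteq B'_k$ for all $k\ge i_1$. Let $i'\ge i_1$ be large and $x\in F(\mathbf B'';i')\cap Y(\mathbf B;i,i')$. For $i_1\le k<i'$ we have $x\in B_k\subseteq B'_k$, so $x\in Y(\mathbf B';i_1,i')$. By (b) for $\mathbf B'\lhd\mathbf B''$ at $i_1$, $x\in F(\mathbf B';i_1)\subseteq F(\mathbf B';i')$. By (b) for $\mathbf B\lhd\mathbf B'$ at $i$, $x\in F(\mathbf B;i)$.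

We now construct $\mathbf B^\alpha$ with $\liminf\mathbf B^\alpha\subseteq\{z_\gamma:\gamma<\alpha\}$ and $\mathbf B^\alpha\lhd\mathbf B^\beta$ for $\alpha<\beta$, starting with $B^0_i=\emptyset$.

**Step 2: successors.** This step puts $z_\alpha$ in. Let $B^{\alpha+1}_i=B^\alpha_i\cup[z_\alpha|i]$. If $x\ne z_\alpha$, then $x\notin[z_\alpha|i]$ for large $i$; so $\liminf\mathbf B^{\alpha+1}\subseteq\liminf\mathbf B^\alpha\cup\{z_\alpha\}$. By Step 1 it suffices to show $\mathbf B^\alpha\lhd\mathbf B^{\alpha+1}$. Clause (a) is clear. For (b) fix $i$. The enumeration has no repetition, so $z_\alpha\notin\liminf\mathbf B^\alpha$. Hence there are $k\ge i$ with $z_\alpha\notin B^\alpha_k$ and, as $B^\alpha_k$ is closed, $c$ with $[z_\alpha|c]\cap B^\alpha_k=\emptyset$. Let $i'>\max(k,c)$ and $x\in F(\mathbf B^{\alpha+1};i')\cap Y(\mathbf B^\alpha;i,i')$. As $i\le k<i'$, $x\in B^\alpha_k$, so $x\notin[z_\alpha|l]$ for all $l\ge c$. For $l\ge i'$ we have $x\in B^{\alpha+1}_l$ and $x\notin[z_\alpha|l]$, hence $x\in B^\alpha_l$. So $x\in F(\mathbf B^\alpha;i)$.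

**Step 3: the block lengths at a limit $\lambda$.** This step decides how long to stay with each earlier sequence. Let $(\alpha_n)$ be strictly increasing with supremum $\lambda$ and write $\mathbf B^n=\mathbf B^{\alpha_n}$. We choose $i_0<i_1<\cdots$ and put $F_n=F(\mathbf B^n;i_n)$, $Y_n=Y(\mathbf B^n;i_n,i_{n+1})$, such that

* (T1)$_n$ for all $l<l'\le n+1$ and $k\ge i_n$: $B^l_k\subseteq B^{l'}_k$;
* (T2)$_n$ for all $l<l'\le n+1$, all $i\le\max(n,i_{n-1})$ (for $n=0$: $i=0$) and all $i'\ge i_n$: $F(\mathbf B^{l'};i')\cap Y(\mathbf B^l;i,i')\subseteq F(\mathbf B^l;i)$;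
* (T3)$_n$ for all $k\le n$: $Y_k\cap\dots\cap Y_n\subseteq\{x:\exists z\in F_k\ \ x|n=z|n\}$.

Choose $i_0$ with (T1)$_0$, (T2)$_0$. Given $i_0,\dots,i_n$, choose $i_{n+1}>i_n$ with (T1)$_{n+1}$, (T2)$_{n+1}$, (T3)$_n$. The first two consist of finitely many requirements that, since $\mathbf B^l\lhd\mathbf B^{l'}$, hold for all large $i_{n+1}$. For (T3)$_n$, fix $k\le n$. As $i_{n+1}\to\infty$, the compact sets $Y_k\cap\dots\cap Y_n$ decrease to $Y_k\cap\dots\cap Y_{n-1}\cap F_n$. By (T2)$_n$ with $l=n-1$, $l'=n$, $i=i_{n-1}$, $i'=i_n$ we have $F_n\cap Y_{n-1}\subseteq F_{n-1}$. Likewise $F_{n-1}\cap Y_{n-2}\subseteq F_{n-2}$ by (T2)$_{n-1}$, and so on down to $k$. So the limit set is contained in $F_k$. The right side of (T3)$_n$ is a finite union of sets $[v]$, $v\in2^n$; it is clopen and contains $F_k$. By compactness the inclusion holds for all large $i_{n+1}$.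

**Step 4: the limit sequence has a small lower limit.** Let $B^\lambda_i=B^n_i$ for $i_n\le i<i_{n+1}$, and $B^\lambda_i=\emptyset$ for $i<i_0$. Then
$$\textstyle\bigcap_{n\ge k}Y_n\subseteq F_k\quad\text{for each }k,\tag{2}$$
because by (T3) a point $x$ of the left side agrees, for each $n\ge k$, with some point of $F_k$ up to $n$, and $F_k$ is closed. If $x\in\liminf\mathbf B^\lambda$, then for some $k$, $x\in B^\lambda_i$ for all $i\ge i_k$, that is, $x\in\bigcap_{n\ge k}Y_n\subseteq F_k\subseteq\liminf\mathbf B^{\alpha_k}$. So $\liminf\mathbf B^\lambda\subseteq\{z_\gamma:\gamma<\lambda\}$.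

**Step 5: $\mathbf B^\beta\lhd\mathbf B^\lambda$ for $\beta<\lambda$.** This keeps the induction going. By Step 1 it suffices to show $\mathbf B^l\lhd\mathbf B^\lambda$ for each $l<\omega$. Clause (a): for $n\ge l$ and $i_n\le k<i_{n+1}$, $B^l_k\subseteq B^n_k=B^\lambda_k$ by (T1)$_n$. Clause (b): fix $i$, let $n\ge\max(l+1,i)$ and $i'\ge i_n$, say $i_m\le i'<i_{m+1}$ with $m\ge n$. We claim $F(\mathbf B^\lambda;i')\subseteq F(\mathbf B^{m+1};i')$. Let $x$ be in the left side. For $i'\le k<i_{m+1}$, $x\in B^m_k\subseteq B^{m+1}_k$ by (T1)$_m$. Further, $x\in\bigcap_{n'\ge m+1}Y_{n'}\subseteq F_{m+1}=F(\mathbf B^{m+1};i_{m+1})$ by (2), which covers $k\ge i_{m+1}$. This proves the claim. Now (T2)$_m$, with $l<l'=m+1$, $i\le m$ and $i'\ge i_m$, gives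
$$F(\mathbf B^\lambda;i')\cap Y(\mathbf B^l;i,i')\subseteq F(\mathbf B^{m+1};i')\cap Y(\mathbf B^l;i,i')\subseteq F(\mathbf B^l;i).$$

**Step 6: conclusion.** Property (i) is clause (a). Since $C_\alpha=\liminf\mathbf B^\alpha\subseteq\{z_\gamma:\gamma<\alpha\}$, (iii) holds. For $z=z_\gamma$, (ii) holds with $\alpha=\gamma+1$. $\square$

## 5. The forcing

Assume CH from here through Section 9, and fix a tower as in Lemma 2.

**Definition 4 (frames and good nodes).** A *frame* is $p=(\Sigma,e,\alpha)$, where $\alpha<\omega_1$ is the *index*, $\Sigma\in H(\aleph_1)$ is a rooted tree of height $\omega$ in which every node has at least one and only finitely many immediate successors ($\Sigma_k$ is the $k$-th level), and $e:\Sigma\to\Omega$ satisfies $e(\sigma)\subsetneq e(\tau)$ for $\sigma<\tau$. A node $\sigma$ is *$j$-good* if: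

* **(L$_j$)** for every $X\subseteq2^\omega$ with $|X|\le j$, some immediate successor $\tau$ of $\sigma$ has $(e(\sigma),e(\tau))$ $j$-avoiding $X$;
* **(F$_j$)** there is $i_0$ such that for all $i\ge i_0$, $x\in2^\omega\setminus B^\alpha_i$, $X\subseteq2^\omega\setminus[x|i]$ with $|X|\le j$, and $n<j$, there is $\tau>\sigma$ such that on $(e(\sigma),e(\tau))$: $x$ is $n$-hit, $x$ is not $n'$-hit for $n'<j$, $n'\ne n$, and $X$ is $j$-avoided.

In words: (L$_j$) lets us leave any $j$ points alone. (F$_j$) lets us hit one unexcused point $x$ with one prescribed number $n$, while leaving alone $j$ points that $x|i$ separates from $x$. The hit in (F$_j$) need not occur at position $i$; this freedom is needed in the fusion. If $j'\le j$, then $j$-good implies $j'$-good, since fewer points and fewer numbers are involved.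

**Definition 5 (conditions).** A frame $p$ belongs to $\mathbb P$ iff for every $j$, for all but finitely many $k$, all $\sigma\in\Sigma_k$ are $j$-good. We call $p$ *$j$-strong* if all its nodes are $j$-good. Put $r(p)=e(\text{root})$ and
$$T(p)=\{t\in\Omega:t\subseteq e(\sigma)\text{ for some }\sigma\in\Sigma\}.$$
Order: $q\le p$ iff $T(q)\subseteq T(p)$.

The set $T(p)$ is a tree without terminal nodes, and all its elements are comparable with $r(p)$. For $\sigma\in\Sigma$ let $p{\upharpoonright}\sigma$ be the part of $p$ on $\{\tau:\tau\ge\sigma\}$, with the same index. Goodness of a node depends only on the part of $p$ above it. So $p{\upharpoonright}\sigma\in\mathbb P$, $p{\upharpoonright}\sigma\le p$, the goodness of nodes is unchanged, and for each $j$, $p{\upharpoonright}\sigma$ is $j$-strong for all $\sigma$ of sufficiently high level.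

*The largest example.* Take $\Sigma=\Omega$, $e=\mathrm{id}$, $\alpha=0$. For (L$_j$) at $\sigma$, append $\emptyset$. For (F$_j$), let $i_0=\max(|\sigma|,j)$; append $\emptyset$'s up to position $i$ and then $(n,x|i)$. This is allowed as $n<j\le i$. Then $x$ is $n$-hit and nothing else happens to it, and no element of $X$ is hit, since $X\cap[x|i]=\emptyset$. So $\mathbb P\ne\emptyset$. Also $|\mathbb P|\le|H(\aleph_1)|=\aleph_1$ by CH.

*Giving up a point.* In this example let $z\in2^\omega$ and keep only the $t\in\Omega$ in which $z$ is never $0$-hit. With an index for which $B_i=\emptyset$ for all $i$, (F$_1$) fails at every node: take $x=z$, $n=0$, $X=\emptyset$. With an index $\alpha'$ such that $[z|i]\subseteq B^{\alpha'}_i$ for almost all $i$, the recipe for (F$_j$) works again: for large $i$, $x\notin B^{\alpha'}_i$ gives $x|i\ne z|i$, so the new entry $(n,x|i)$ does not hit $z$. The general case is the next lemma.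

## 6. Pruning away finitely many points

**Lemma 3 (pruning).** Let $p=(\Sigma,e,\alpha)\in\mathbb P$ be $j$-strong and $w\subseteq2^\omega$, $|w|\le j$. Then there is $p^-\in\mathbb P$, $p^-\le p$, $r(p^-)=r(p)$, such that $(r(p),t)$ $j$-avoids $w$ for every $t\in T(p^-)$ with $t\supseteq r(p)$.

*Proof.* **Step 1: the pruned frame.** By (ii) and (i), and as $w$ is finite, choose $\alpha'\ge\alpha$ with $[z|i]\subseteq B^{\alpha'}_i$ for almost all $i$, for each $z\in w$. Let
$$\Sigma^-=\{\sigma\in\Sigma:(r(p),e(\sigma))\ j\text{-avoids }w\},\qquad p^-=(\Sigma^-,e{\upharpoonright}\Sigma^-,\alpha').$$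
$\Sigma^-$ contains the root and is closed under predecessors. By (L$_j$) with $X=w$, every $\sigma\in\Sigma^-$ has an immediate successor $\tau$ in $\Sigma$ with $(e(\sigma),e(\tau))$ $j$-avoiding $w$, hence $\tau\in\Sigma^-$. So $p^-$ is a frame.

**Step 2: goodness survives, with a loss of $|w|$.** Given $j'$, put $J=\max(j,j'+|w|)$, and let $\sigma\in\Sigma^-$ be $J$-good in $p$; this is true for all nodes of almost all levels. We show that $\sigma$ is $j'$-good in $p^-$.

(L$_{j'}$): if $|X|\le j'$, then (L$_J$) for $X\cup w$ gives $\tau$; since $(e(\sigma),e(\tau))$ $j$-avoids $w$, $\tau\in\Sigma^-$, and $X$ is $j'$-avoided.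

(F$_{j'}$): let $i$ be large enough for (F$_J$) at $\sigma$ in $p$, and for $B^\alpha_i\cup\bigcup_{z\in w}[z|i]\subseteq B^{\alpha'}_i$. If $x\notin B^{\alpha'}_i$, then $x\notin B^\alpha_i$ and $w\cap[x|i]=\emptyset$. So if $X\cap[x|i]=\emptyset$, $|X|\le j'$ and $n<j'$, then (F$_J$) applies to $x$, $X\cup w$, $n$. The $\tau$ obtained $J$-avoids $w$ beyond $e(\sigma)$, so it is in $\Sigma^-$, and it is as required.

**Step 3: conclusion.** So $p^-\in\mathbb P$, and clearly $p^-\le p$ and $r(p^-)=r(p)$. If $t\in T(p^-)$ and $t\supseteq r(p)$, then $t\subseteq e(\sigma)$ for some $\sigma\in\Sigma^-$, so $(r(p),t)$ $j$-avoids $w$. $\square$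

## 7. Fusion

We now combine infinitely many extension steps into one condition. The danger is in (F): a fusion has only finitely many successors at each node, while (F$_j$) makes demands at all $i\ge i_0$ and for all $x$. Compactness handles the points $x$. For the positions, a node at level $m$ serves only a bounded block of values of $i$, and demands with larger $i$ are passed up along successors that leave $x$ and $X$ alone.

Let $N_m=m+4$; the uses below need only $N_m\ge m+3$.

**Lemma 4 (fusion).** Let $\delta<\omega_1$, $w\subseteq2^\omega$, $|w|\le1$, with $[z|i]\subseteq B^\delta_i$ for almost all $i$ if $z\in w$. Let $\mathcal Q\subseteq\mathbb P$ consist of conditions of index $\le\delta$ and be closed under $q\mapsto q{\upharpoonright}\sigma$ ($\sigma$ a node of $q$). Let $\rho_m\subseteq\mathcal Q\times\mathcal Q$ be such that for every $m$: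

> $(*)_m$ for every $N_m$-strong $q\in\mathcal Q$ and every $X\subseteq2^\omega$, $|X|\le m+2$, there is an $N_{m+1}$-strong $q'\in\mathcal Q$ with $q'\le q$, $r(q)\subsetneq r(q')$, $(r(q),r(q'))$ $(m+1)$-avoids $X$, and $\rho_m(q,q')$.

Let $q_*\in\mathcal Q$ be $N_0$-strong. Then there are $p=(\Sigma,e,\delta)\in\mathbb P$ and $q[\sigma]\in\mathcal Q$ ($\sigma\in\Sigma$) such that

* (a) $q[\mathrm{root}]=q_*$, $e(\sigma)=r(q[\sigma])$, and $q[\tau]\le q[\sigma]$ for $\sigma<\tau$; hence $T(p{\upharpoonright}\sigma)\subseteq T(q[\sigma])$ and $p\le q_*$;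
* (b) if $\sigma\in\Sigma_m$ and $\tau$ is an immediate successor of $\sigma$, there is a node $u$ of $q[\sigma]$ with $\rho_m(q[\sigma]{\upharpoonright}u,\,q[\tau])$ and $(e(\sigma),r(q[\sigma]{\upharpoonright}u))$ $N_m$-avoiding $w$;
* (c) for every $m$ and $p'\le p$ there are $\sigma\in\Sigma_m$ and $p''\le p'$ with $p''\le q[\sigma]$.

*Proof.* We build $\Sigma\subseteq\omega^{<\omega}$ level by level, with $q[\sigma]\in\mathcal Q$ $N_m$-strong for $\sigma\in\Sigma_m$, beginning with $q[\mathrm{root}]=q_*$.

**Step 1: the threshold of a node.** We record from which position on a node can serve demands. For $\sigma\in\Sigma_m$ with $q[\sigma]$ of index $\alpha\le\delta$, let $i_\sigma\ge1$ be least such that for all $i\ge i_\sigma$: $B^\alpha_i\subseteq B^\delta_i$; $[z|i]\subseteq B^\delta_i$ for $z\in w$; and $i$ is at least the least $i_0$ witnessing (F$_{N_m}$) for the root of $q[\sigma]$. It exists by (i), and it depends only on $m$ and $q[\sigma]$.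

Now let $\sigma\in\Sigma_m$ be given, and put $q=q[\sigma]$, $s=e(\sigma)=r(q)$.

**Step 2: main successors.** They are for avoiding. For each $\vec X\in(2^\omega)^{m+2}$ take $q'$ from $(*)_m$ for $q$ and the set of entries of $\vec X$. The set of $\vec Y\in(2^\omega)^{m+2}$ that are $(m+1)$-avoided by $(s,r(q'))$ is clopen and contains $\vec X$. By compactness finitely many such $q'$ suffice for all $\vec X$. For each of these add an immediate successor $\tau$ of $\sigma$ with $q[\tau]=q'$; the set of these is $\mathrm{Main}(\sigma)$. Clause (b) holds with $u=$ root, since $q{\upharpoonright}\mathrm{root}=q$ and there are no positions between $s$ and $r(q)$. Put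
$$i^*_\sigma=\max\bigl(\{i_\tau:\tau\in\mathrm{Main}(\sigma)\}\cup\{i_\sigma+1,m\}\bigr).$$

**Step 3: service successors.** They are for hitting, for the block of positions $i_\sigma\le i<i^*_\sigma$. Let $\mathcal K$ be the set of $(i,x,\vec X,n)$ with $i_\sigma\le i<i^*_\sigma$, $x\notin B^\delta_i$, $\vec X\in(2^\omega\setminus[x|i])^{m+1}$, $n\le m$. For fixed $i,n$ these conditions on $(x,\vec X)$ are clopen, so $\mathcal K$ is compact.

Take such a tuple and let $X$ be the set of entries of $\vec X$. As $i\ge i_\sigma$, $x\notin B^\alpha_i$. Also $w\cap[x|i]=\emptyset$: if $z\in w\cap[x|i]$, then $x\in[z|i]\subseteq B^\delta_i$, a contradiction. So (F$_{N_m}$) at the root of $q$, applied to $x$, $X\cup w$ (size $\le m+2$) and $n$, gives a node $u$ of $q$ such that on $(s,e^q(u))$: $x$ is $n$-hit, $x$ is not $n'$-hit for $n'<N_m$, $n'\ne n$, and $X\cup w$ is $N_m$-avoided. The condition $q{\upharpoonright}u\in\mathcal Q$ is $N_m$-strong. Apply $(*)_m$ to $q{\upharpoonright}u$ and $X\cup\{x\}$ (size $\le m+2$) to get $q'$. Since $(e^q(u),r(q'))$ $(m+1)$-avoids $X\cup\{x\}$, we have: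

> $(\dagger)$ on $(s,r(q'))$: $x$ is $n$-hit, $x$ is not $n'$-hit for $n'<m+1$, $n'\ne n$, and $X$ is $(m+1)$-avoided.

For fixed $q'$, $i$, $n$ the set of tuples in $\mathcal K$ with this $i,n$ that satisfy $(\dagger)$ is relatively clopen. So finitely many $q'$ suffice for $\mathcal K$; for these add immediate successors $\tau$ of $\sigma$ with $q[\tau]=q'$. Clause (b) holds with the corresponding $u$, as $w$ is $N_m$-avoided on $(s,e^q(u))$.

In both cases $q[\tau]$ is $N_{m+1}$-strong, $q[\tau]\le q[\sigma]$ and $e(\sigma)\subsetneq r(q[\tau])=e(\tau)$. So the construction continues, and $(\Sigma,e,\delta)$ is a frame. The $e(\tau)$ need not be incomparable.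

**Step 4: clause (a).** Only the consequence needs an argument. If $t\in T(p{\upharpoonright}\sigma)$, then $t\subseteq e(\tau)=r(q[\tau])$ for some $\tau\ge\sigma$, and $r(q[\tau])\in T(q[\tau])\subseteq T(q[\sigma])$. With $\sigma=$ root, $p\le q_*$.

**Step 5: $p\in\mathbb P$.** We show that every $\sigma\in\Sigma_m$ is $(m+1)$-good in $p$ (index $\delta$); then for each $j$ all nodes of levels $\ge j-1$ are $j$-good.

(L$_{m+1}$): arrange the elements of a set $X$, $|X|\le m+1$, in a vector of length $m+2$, with repetitions (any vector, if $X=\emptyset$). Some $\tau\in\mathrm{Main}(\sigma)$ $(m+1)$-avoids it.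

(F$_{m+1}$) holds with $i_0=i_\sigma$. Let $i\ge i_\sigma$, $x\notin B^\delta_i$, $|X|\le m+1$, $X\cap[x|i]=\emptyset$, $n<m+1$. Put $\tau_0=\sigma$. While $i\ge i^*_{\tau_k}$, choose $\tau_{k+1}\in\mathrm{Main}(\tau_k)$ with $(e(\tau_k),e(\tau_{k+1}))$ $(m+1)$-avoiding $X\cup\{x\}$. This set has size $\le m+2\le m+k+2$, so, padding by repetition, it is covered by the main successors at level $m+k$. Then $i_{\tau_{k+1}}\le i^*_{\tau_k}\le i$. Since $\tau_k\in\Sigma_{m+k}$ has $i^*_{\tau_k}\ge m+k$, this stops at some $k$, and then $i_{\tau_k}\le i<i^*_{\tau_k}$. As $i\ge1$, $2^\omega\setminus[x|i]\ne\emptyset$, so $X$, even if empty, can be padded to a vector in $(2^\omega\setminus[x|i])^{m+k+1}$. Also $n\le m+k$. Hence some service successor $\tau$ of $\tau_k$ satisfies $(\dagger)$ at level $m+k$ for $x,X,n$. Before $e(\tau_k)$, the set $X\cup\{x\}$ was $(m+1)$-avoided. Altogether, on $(e(\sigma),e(\tau))$, $x$ is $n$-hit, $x$ is not $n'$-hit for $n'<m+1$, $n'\ne n$, and $X$ is $(m+1)$-avoided.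

**Step 6: clause (c).** This is what makes each level of the fusion predense. For a tree $T$ let $[T]$ be its set of infinite branches. First,
$$[T(p)]\subseteq\bigcup_{\sigma\in\Sigma_m}[T(q[\sigma])].$$
Let $b\in[T(p)]$ and choose $\sigma_n\in\Sigma$ with $b|n\subseteq e(\sigma_n)$. As $|e(\sigma_n)|\ge n$ and each level is finite, the levels of the $\sigma_n$ tend to infinity. So some $\sigma$ in the finite set $\Sigma_m$ lies below infinitely many $\sigma_n$. For those $n$, $b|n\in T(p{\upharpoonright}\sigma)\subseteq T(q[\sigma])$, so $b\in[T(q[\sigma])]$.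

Now let $p'\le p$. The space $[T(p')]\subseteq[T(p)]$ is nonempty and compact, and it is covered by the finitely many closed sets $[T(q[\sigma])]$, $\sigma\in\Sigma_m$. A finite union of closed sets with empty interior has empty interior, so one of them has nonempty relative interior. Thus there are $\sigma\in\Sigma_m$ and $v\in T(p')$ with $\{b\in[T(p')]:v\subset b\}\subseteq[T(q[\sigma])]$. Choose a node $\tau$ of $p'$ with $e^{p'}(\tau)\supseteq v$. Every element of $T(p'{\upharpoonright}\tau)$ lies on a branch of $T(p')$ through $v$, so $T(p'{\upharpoonright}\tau)\subseteq T(q[\sigma])$. Take $p''=p'{\upharpoonright}\tau$. $\square$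

## 8. The forcing is proper and $\omega^\omega$-bounding

**Lemma 5.** $\mathbb P$ is proper and $\omega^\omega$-bounding.

*Proof.* Let $M\prec H(\theta)$ be countable, $\theta$ large, with $\mathbb P$ and the tower in $M$. Let $p_0\in\mathbb P\cap M$ and $\delta=M\cap\omega_1$. Let $(D_m)$ enumerate the dense open subsets of $\mathbb P$ that are in $M$. We use Lemma 4 with $\mathcal Q=\mathbb P\cap M$, $w=\emptyset$, and $\rho_m(q,q')\Leftrightarrow q'\in D_m$. Indices of elements of $\mathcal Q$ are in $M\cap\omega_1$, so they are $<\delta$. $\mathcal Q$ is closed under restriction: conditions are hereditarily countable, so their nodes lie in $M$.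

**Step 1: $(*)_m$ holds.** The difficulty is that $X$ need not be in $M$. Let $q\in\mathbb P\cap M$ be $N_m$-strong, $|X|\le m+2\le N_m$. By Lemma 3, applied in the universe, there is $q^-\le q$ with $r(q^-)=r(q)$ such that $(r(q),t)$ $N_m$-avoids $X$ for all $t\in T(q^-)$ with $t\supseteq r(q)$. Take $p'\le q^-$ in $D_m$ and a node $\sigma$ of $p'$ of level so high that $p'{\upharpoonright}\sigma$ is $N_{m+1}$-strong and $|e^{p'}(\sigma)|>|r(q)|$. Let $t=e^{p'}(\sigma)=r(p'{\upharpoonright}\sigma)$. Then $t\in T(q^-)$ is comparable with $r(q)$ and longer, so $r(q)\subsetneq t$ and $(r(q),t)$ $N_m$-avoids $X$. Also $p'{\upharpoonright}\sigma\in D_m$, as $D_m$ is open. So $H(\theta)$ satisfies "there is an $N_{m+1}$-strong $q'\in D_m$ with $q'\le q$ and $r(q')=t$". Its parameters are in $M$; note that $t\in\Omega\subseteq M$. By elementarity such a $q'$ exists in $M$. Since $(r(q),r(q'))=(r(q),t)$ $(m+1)$-avoids $X$, $(*)_m$ holds. The set $X$ has influenced only the finite object $t$.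

**Step 2: properness.** Take an $N_0$-strong $q_*=p_0{\upharpoonright}\sigma\in M$ and apply Lemma 4 to get $p\le q_*\le p_0$. By (b), $q[\sigma]\in D_m\cap M$ for each $\sigma\in\Sigma_{m+1}$. By (c), the finite set $\{q[\sigma]:\sigma\in\Sigma_{m+1}\}$ is predense below $p$. So $p$ is $(M,\mathbb P)$-generic.

**Step 3: bounding.** Let $\dot x\in M$ name an element of $\omega^\omega$. For each $k$ the set of conditions deciding $\dot x(k)$ is dense open and in $M$, so it is some $D_m$. Each of the finitely many $q[\sigma]$, $\sigma\in\Sigma_{m+1}$, decides $\dot x(k)$, and they are predense below $p$; so $p$ restricts $\dot x(k)$ to finitely many values. Hence $p\Vdash\dot x\le g$ for some $g\in V$. As $M$ can be chosen to contain any given $p_0$ and $\dot x$, $\mathbb P$ is $\omega^\omega$-bounding. $\square$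

## 9. The generic function dominates along every uncountable ground-model set

Let $G$ be $\mathbb P$-generic and $y=\bigcup\{r(p):p\in G\}$. Let $p,q\in G$ and let $R\in G$ be a common extension. All long enough elements of $T(R)$ lie in $T(p)\cap T(q)$, so they are comparable with, and thus extend, both $r(p)$ and $r(q)$. Hence $r(p),r(q)$ are comparable, and $r(q)\in T(p)$. By density of $\{q:|r(q)|\ge n\}$ (pass to $p{\upharpoonright}\sigma$), $y\in\prod_iO_i$ and $y\in[T(p)]$ for all $p\in G$.

**Lemma 6.** Let $p\in\mathbb P$ have index $\alpha$, $x_0\in2^\omega\setminus C_\alpha$, $h\in\omega^\omega$ (all in $V$). Then there is $p'\le p$ forcing $h(n)\le f_{\dot y}(x_0)(n)$ for all $n\ge2$.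

*Proof.* The fusion will $(m+2)$-hit $x_0$ late in passing from level $m$ to level $m+1$, and use no other small number on $x_0$ there. So after level $n-1$, $x_0$ is never $n$-hit again.

**Step 1: the data for the fusion.** Replacing $p$ by a restriction (with the same index), let $p$ be $N_0$-strong; write $e=e^p$. By (ii) and (i) let $\delta\ge\alpha$ with $[x_0|i]\subseteq B^\delta_i$ for almost all $i$. Put $w=\{x_0\}$ and $\mathcal Q=\{p{\upharpoonright}u:u\in\Sigma^p\}$. Let $\rho_m(q,q')$ say: on $(r(q),r(q'))$, $x_0$ is $(m+2)$-hit at some position $\ge h(m+2)$, and $x_0$ is not $n'$-hit for $n'<N_m$, $n'\ne m+2$.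

**Step 2: $(*)_m$ holds.** Here $x_0\notin C_\alpha$ is used. Let $q=p{\upharpoonright}u$ be $N_m$-strong, $|X|\le m+2$.

First climb without hits: using (L$_{N_m}$) repeatedly for $X\cup\{x_0\}$ (size $\le m+3\le N_m$), find $u'>u$ with $|e(u')|\ge h(m+2)$ and $(e(u),e(u'))$ $N_m$-avoiding $X\cup\{x_0\}$.

Then hit: as $x_0\notin C_\alpha$, there are arbitrarily large $i$ with $x_0\notin B^\alpha_i$. Choose such an $i$ beyond the $i_0$ of (F$_{N_m}$) at $u'$ and with $(X\setminus\{x_0\})\cap[x_0|i]=\emptyset$. Apply (F$_{N_m}$) at $u'$ to $x_0$, $X\setminus\{x_0\}$ and $n=m+2<N_m$ to get $\tau>u'$.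

Then climb again: using (L$_{N_m}$) repeatedly for $X\cup\{x_0\}$, pass to $\tau'\ge\tau$ of level so high that $p{\upharpoonright}\tau'$ is $N_{m+1}$-strong, with $(e(\tau),e(\tau'))$ $N_m$-avoiding $X\cup\{x_0\}$.

Let $q'=p{\upharpoonright}\tau'$. On $(e(u),e(\tau'))$, $X\setminus\{x_0\}$ is $N_m$-avoided, and $x_0$ is $(m+2)$-hit at a position $\ge|e(u')|\ge h(m+2)$ but not $n'$-hit for other $n'<N_m$. So $\rho_m(q,q')$ holds, and $X$ is $(m+1)$-avoided, also if $x_0\in X$, because $m+2\ge m+1$. Clearly $q'\le q$ and $r(q)\subsetneq r(q')$.

**Step 3: reading off the value.** Let $p'=(\Sigma,e',\delta)$ be given by Lemma 4 with $q_*=p$. Let $\sigma\in\Sigma_m$ and let $\tau$ be an immediate successor. By (b), $x_0$ is $N_m$-avoided on the first part $(e'(\sigma),r(q[\sigma]{\upharpoonright}u))$, and $\rho_m$ describes the second part. So: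

> on $(e'(\sigma),e'(\tau))$, $x_0$ is $(m+2)$-hit at a position $\ge h(m+2)$, and not $n'$-hit for $n'<m+4$, $n'\ne m+2$.

Fix $n\ge2$ and let $K=\max\{|e'(\tau)|:\tau\in\Sigma_{n-1}\}$. Let $v\in T(p')$ with $|v|\ge K$; choose $\sigma$ of level $\ge n-1$ with $v\subseteq e'(\sigma)$, and let $\sigma_0<\sigma_1<\cdots\le\sigma$ be the nodes $\le\sigma$ by level. As $|e'(\sigma_{n-1})|\le K\le|v|$, we have $e'(\sigma_{n-1})\subseteq v$. So $x_0$ has an $n$-hit on $(\emptyset,v)$ at a position in $[h(n),K)$, namely between $e'(\sigma_{n-2})$ and $e'(\sigma_{n-1})$ (the case $m=n-2$). It has none at positions $\ge K$: such positions lie in pairs $(e'(\sigma_m),e'(\sigma_{m+1}))$ with $m\ge n-1$, where $n<m+2$, so there is no $n$-hit there. Since $p'$ forces $\dot y\in[T(p')]$, it forces the set in (1) for $x_0,n$ to be nonempty and finite, and $h(n)\le f_{\dot y}(x_0)(n)<K$. $\square$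

**Corollary 7 (CH).** In $V^{\mathbb P}$: for every $X\in V$ with $X\subseteq2^\omega$ uncountable in $V$ and every $h\in\omega^\omega\cap V$, there is $x\in X$ with $h(n)\le f_y(x)(n)$ for all $n\ge2$. Also $y\notin V$.

*Proof.* **Step 1: domination.** Fix $X$ and $h$. Given $p$ of index $\alpha$, the set $C_\alpha$ is countable; pick $x\in X\setminus C_\alpha$ and apply Lemma 6. So the set of conditions forcing the statement for some $x\in X$ is dense.

**Step 2: $y$ is new.** It suffices that $T(p)$ always has two incomparable elements of the form $e(\tau),e(\tau')$: then for $z\in\prod_iO_i\cap V$, one of $e(\tau),e(\tau')$ is not an initial segment of $z$, and the corresponding one of $p{\upharpoonright}\tau$, $p{\upharpoonright}\tau'$ forces $\dot y\ne z$. Passing to a restriction, we may assume that $p$ is $1$-strong. Since $C_\alpha\ne2^\omega$, there are arbitrarily large $i$ with $B^\alpha_i\ne2^\omega$. By (F$_1$) at the root with $X=\emptyset$, $n=0$, there are $x$ and $\tau$ with $x$ $0$-hit on $(r(p),e(\tau))$. By repeated use of (L$_1$) there is $\tau'$ with $|e(\tau')|\ge|e(\tau)|$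 and $(r(p),e(\tau'))$ $1$-avoiding $\{x\}$. So $e(\tau)\not\subseteq e(\tau')$, and by the lengths $e(\tau),e(\tau')$ are incomparable. $\square$

## 10. The countable support iteration and the two theorems

If ZFC is consistent, so is ZFC+CH. Start with $V\models$ ZFC+CH. Let $\langle\mathbb P_\alpha,\dot{\mathbb Q}_\alpha:\alpha<\omega_2\rangle$ be a countable support iteration, with limit $\mathbb P_{\omega_2}$, in which $\dot{\mathbb Q}_\alpha$ names the forcing $\mathbb P$ of Section 5, defined in $V^{\mathbb P_\alpha}$ from a tower there. We use the following standard facts (Shelah, *Proper and Improper Forcing*; Abraham, "Proper Forcing", *Handbook of Set Theory*):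

* countable support iterations of proper forcings are proper; countable support iterations of proper $\omega^\omega$-bounding forcings are $\omega^\omega$-bounding;
* under CH, if all iterands of a countable support iteration are forced to be proper and of size $\le\aleph_1$, then an iteration of length $<\omega_2$ forces CH, and an iteration of length $\omega_2$ has the $\aleph_2$-c.c.

By induction CH holds at each stage $\alpha<\omega_2$, so Lemma 2 provides the tower needed there, and the iteration is well defined. Let $G$ be $\mathbb P_{\omega_2}$-generic, $W=V[G]$, $G_\alpha=G\cap\mathbb P_\alpha$. Properness preserves $\omega_1$, and the $\aleph_2$-c.c. preserves larger cardinals.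

**Step 1: every set of at most $\aleph_1$ reals in $W$ belongs to $V[G_\alpha]$ for some $\alpha<\omega_2$.** This brings any small set to an intermediate stage. Such a set is coded by a subset of $\omega_1\times\omega$. A nice name for the latter involves at most $\aleph_1$ antichains, each of size $\le\aleph_1$, hence at most $\aleph_1$ conditions. Each condition has countable support, bounded in $\omega_2$. As $\omega_2$ is regular, for some $\alpha<\omega_2$ all these supports are contained in $\alpha$, and the name is equivalent to a $\mathbb P_\alpha$-name.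

**Step 2: $\mathfrak d=\aleph_1$ and $\mathfrak c=\aleph_2$ in $W$.** The iteration is $\omega^\omega$-bounding, so $V\cap\omega^\omega$ is dominating in $W$. It has size $\aleph_1$, so $\mathfrak d=\aleph_1$. New reals appear at each stage by Corollary 7, so $\mathfrak c\ge\aleph_2$. Every real appears at a stage $<\omega_2$, where CH holds, so $\mathfrak c\le\aleph_2\cdot\aleph_1=\aleph_2$.

**Step 3: every uncountable $X\subseteq2^\omega$ in $W$ has a dominating image under some $f_y$.** Choose $X'\subseteq X$ of size $\aleph_1$ and $\alpha<\omega_2$ with $X'\in V[G_\alpha]$; $X'$ is uncountable there. Let $y\in V[G_{\alpha+1}]$ be the generic function added at stage $\alpha$. By Corollary 7, applied over $V[G_\alpha]$, for every $h\in V[G_\alpha]\cap\omega^\omega$ some $x\in X'$ has $h(n)\le f_y(x)(n)$ for $n\ge2$. The value $f_y(x)$ is computed from $x,y$ alone, so it is the same in all models. Since $V\cap\omega^\omega\subseteq V[G_\alpha]$ is dominating in $W$,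
$$f_y[X']\text{, hence }f_y[X]\text{, is dominating in }W.\tag{3}$$

**Step 4: proof of Theorem A and of the first part of Theorem B.** Now we move from $2^\omega$ to $\mathbb R$. Let $X\subseteq\mathbb R$ be uncountable in $W$ and $\psi:\mathbb R\to2^\omega$ a Borel isomorphism. By (3) applied to $\psi[X]$, there is $y$ such that the Borel function $F=f_y\circ\psi$ has $F[X]$ dominating. By Lemma 1, $X$ does not have $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$. $\square$

Together with Proposition C, the statement "there is an uncountable set of reals with $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$" is neither provable nor refutable in ZFC, if ZFC is consistent. In particular the answer to the question of Section 1 is no.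

**Step 5: proof of the $G_\delta$ part of Theorem B.** The covers of Lemma 1 are preimages of the sets $\{z:f_y(z)(n)\le k\}$, and we compute their complexity. By (1), $f_y(z)(n)\le k$ iff the set $\{i:y(i)=(n,z|i)\}$ has no element above $k$, or it is infinite (then the value is $0$). So for all $y,n,k$,
$$\{z\in2^\omega:f_y(z)(n)\le k\}=\{z:\forall i>k\ \ y(i)\ne(n,z|i)\}\ \cup\ \{z:\exists^\infty i\ \ y(i)=(n,z|i)\}.\tag{4}$$
Each condition $y(i)=(n,z|i)$ is clopen in $z$, so the first set is closed and the second is $G_\delta$. Closed sets are $G_\delta$ and the union of two $G_\delta$ sets is $G_\delta$, so the set in (4) is $G_\delta$.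

A Borel isomorphism would spoil this, so we use a continuous map on the irrationals. Work in $W$. Let $X\subseteq\mathbb R$ be uncountable, $\psi:\mathbb R\setminus\mathbb Q\to2^\omega$ a topological embedding, $X_0=X\setminus\mathbb Q$, which is uncountable, and, by (3) applied to $\psi[X_0]$, $y$ such that $f_y[\psi[X_0]]$ is dominating. With $\mathbb Q=\{q_0,q_1,\dots\}$ (without repetition) put
$$U^n_k=\{x\in\mathbb R\setminus\mathbb Q:f_y(\psi(x))(n)\le k\}\cup\{q_0,\dots,q_k\}.$$
By continuity of $\psi$ the first part is $G_\delta$ in $\mathbb R\setminus\mathbb Q$, hence in $\mathbb R$, since $\mathbb R\setminus\mathbb Q$ is $G_\delta$ in $\mathbb R$; finite sets are closed. So $U^n_k$ is $G_\delta$ in $\mathbb R$.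

For each $n$, $\{U^n_k:k\in\omega\}$ is an infinite $\gamma$-cover of $X$. It is infinite because $U^n_k\cap\mathbb Q$ strictly increases with $k$. An irrational $x$ is in $U^n_k$ for all $k\ge f_y(\psi(x))(n)$, and $q_m$ is in $U^n_k$ for all $k\ge m$.

Partition $\omega$ into infinitely many infinite sets $I_l$. Suppose that for every $l$ some selection from $(\{U^n_k:k\in\omega\})_{n\in I_l}$ covered $X$. These selections together would give $h\in\omega^\omega$ such that every $x\in X_0$ has, in each $I_l$, some $n$ with $f_y(\psi(x))(n)\le h(n)$. So $\forall x\in X_0\ \exists^\infty n\ f_y(\psi(x))(n)<h(n)+1$, and $h+1$ would not be dominated by any element of $f_y[\psi[X_0]]$, a contradiction. Hence for some $l$ no selection from $(\{U^n_k:k\in\omega\})_{n\in I_l}$ covers $X$. Enumerating $I_l$ as a sequence gives the required sequence of covers. $\square$
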